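
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem*{question}{Question}
\numberwithin{equation}{section}

\title{The length of minimal crucial words\\ avoiding abelian $k$-th powers}


\begin{abstract}
A word over an $n$-letter alphabet is crucial with respect to abelian $k$-th powers if it contains no abelian $k$-th power but every extension by one letter on the right does. We prove that for every $k\ge 4$ and every $n\ge 19k^5$ the shortest crucial words have length exactly $k^2(n-1)-k-1$. This answers affirmatively a question posed by Glen, Halld\'orsson and Kitaev. We also show that the letter frequencies of a shortest crucial word belong to one of three explicit families.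
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathcal A_n=\{1,2,\dots,n\}$ and let $k\ge 2$ be an integer. An \emph{abelian $k$-th power} is a word $X_1X_2\cdots X_k$ in which $X_1$ is non-empty and each block $X_i$ is a permutation of $X_1$. Equivalently, the blocks are non-empty and have the same \emph{Parikh vector}, the vector that records how often each letter occurs. A word is \emph{abelian $k$-power-free} if none of its factors is an abelian $k$-th power. A word $W$ over $\mathcal A_n$ is \emph{crucial} (with respect to abelian $k$-th powers) if $W$ is abelian $k$-power-free but $Wx$ contains an abelian $k$-th power for every $x\in\mathcal A_n$. Thus a crucial word is one at which a letter-by-letter search for power-free words gets stuck. It is natural to ask how early this can happen. Let $\ell_k(n)$ be the length of a shortest crucial word over $\mathcal A_n$; a crucial word of this length is called \emph{minimal}.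

\begin{example}\label{ex:small}
Let $k=2$, $n=3$ and $W=23121$. No two adjacent letters of $W$ agree, and its factors of length four, $23|12$ and $31|21$, are not abelian squares, so $W$ is abelian square-free. But $W1$ ends in $1|1$, $W2$ ends in $12|12$, and $W3=231|213$. Hence $W$ is crucial.
\end{example}

The problem posed in \cite{GHK} starts from the following known results.
\begin{enumerate}
\item[(i)] For $n\ge4$ and $k\ge2$ there is a crucial word over $\mathcal A_n$ of length $k^2(n-1)-k-1$; hence $\ell_k(n)\le k^2(n-1)-k-1$.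
\item[(ii)] $\ell_2(n)=4n-7$ for $n\ge3$.
\item[(iii)] $\ell_3(n)=9n-13$ for $n\ge5$.
\end{enumerate}
For $k=2$ and $k=3$ the bound in (i) is $4n-7$ and $9n-13$, so the construction gives the minimal length there (for $n\ge4$ and $n\ge5$, respectively).

\begin{question}[\cite{GHK}]
Is it true that for every $k\ge4$ there is $N(k)$ such that $\ell_k(n)=k^2(n-1)-k-1$ for all $n\ge N(k)$?
\end{question}

The answer is yes.

\begin{theorem}\label{thm:A}
Let $k\ge4$ and $n\ge 19k^5$. Every crucial word over $\mathcal A_n$ with respect to abelian $k$-th powers has length at least $k^2(n-1)-k-1$. Consequently $\ell_k(n)=k^2(n-1)-k-1$ for all $n\ge19k^5$.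
\end{theorem}

The proof also shows which letter frequencies a minimal word can have. In a multiset, $k^{(j)}$ means that $k$ is repeated $j$ times.

\begin{theorem}\label{thm:B}
Let $k\ge4$, $n\ge19k^5$, and let $W$ be a minimal crucial word over $\mathcal A_n$. Then there are positive integers $c_a$ $(a\in\mathcal A_n)$ and a letter $x_0$ such that $x_0$ occurs $kc_{x_0}-1$ times in $W$, every other letter $a$ occurs $kc_a$ times, and the multiset $(c_a)$ is one of
\begin{enumerate}
\item[\textup{(I)}] $\{k^{(n-3)},\,k-1,\,k-1,\,1\}$, with $c_{x_0}=k-1$;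
\item[\textup{(II)}] $\{k^{(n-2)},\,d,\,k-1-d\}$ with $d\mid k$ and $2\le d\le k/2$, and with $c_{x_0}=k$;
\item[\textup{(III)}] $\{k^{(n-3)},\,6,\,k-3,\,k-4\}$ with $6\mid k$ and $k\ge12$, and with $c_{x_0}=k$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:B} is a necessary condition; we do not claim that each listed multiset occurs. Of the quoted results only (i) is used, and only for the upper bound on $\ell_k(n)$. We made no attempt to optimize $19k^5$.

\subsection{What the number means, and the plan}

If $Wx$ ends in an abelian $k$-th power with blocks of length $m$, then $|W|\ge km-1$. Since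
\[
k^2(n-1)-k-1=k\bigl(kn-(k+1)\bigr)-1 ,
\]
it suffices for the lower bound to show that the longest block has length at least $kn-(k+1)$. Let $c_a$ be the number of $a$'s in it, and call $k-c_a$ the deficit of the letter $a$. What we have to show becomes: \emph{the total deficit $\sum_a(k-c_a)$ is at most $k+1$.}

The normal cost of a letter is $k$ for the following reason. Suppose two of the powers have block lengths within the ratio $k/(k-1)$, and the count of $a$ per block is larger in the longer one. Comparing $k$ blocks of the shorter power with $k-1$ blocks of the longer one shows that $a$ occurs at least $k$ times in a block of the latter, up to an error of $1$. So larger deficits can occur only where the block lengths jump. The proof has three stages.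

\begin{itemize}
\item Jumps by a factor $k/(k-1)$ are rare, so all but a number of letters bounded in terms of $k$ cost exactly $k$ (Section~\ref{sec:bulk}). Most of these letters form the \emph{bulk}.
\item The bulk serves as a ruler. In each power of intermediate length all bulk letters have the same count $P$, and comparison with a well-chosen long power shows that no fraction with denominator at most $k$ lies strictly between $P/k$ and $P/(k-1)$. By Farey theory, $P\mid k$ or $P\mid k-1$ (Section~\ref{sec:farey}).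
\item For a letter with a positive deficit, the ratio of its counts in an intermediate and in a long power lies between the same two fractions, so it is one of them, with one type of exception when the intermediate power is the letter's own. This restricts the deficits severely (Section~\ref{sec:rigid}), and a finite case analysis bounds their sum (Sections~\ref{sec:count} and~\ref{sec:end}).
\end{itemize}
Section~\ref{sec:models} shows these ideas in the smallest cases.

\section{Levels and comparisons}\label{sec:levels}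

Throughout, $k\ge4$ and $W$ is a crucial word over $\mathcal A_n$; the lemmas of this section and the models of Section~\ref{sec:models} do not need $n$ to be large. (The lemmas of this section hold for all $k\ge2$.)

\subsection{Levels}

For each letter $x$ the word $Wx$ contains an abelian $k$-th power, and this must be a suffix of $Wx$ because $W$ contains none. Fix one; let $m_x$ be the length of its blocks and $v_x$ their common Parikh vector, so that $v_x(a)$ is the number of $a$'s in a block.

The lengths $m_x$ are distinct. Indeed, suppose $m_x=m_y$ with $x\ne y$, and let $U$ be the suffix of $W$ of length $km_x-1$. In $Ux$ and in $Uy$ the number of occurrences of every letter is a multiple of $k$. By the first, the number of $x$'s in $U$ is $\equiv-1\pmod k$; by the second it is $\equiv0$. This is a contradiction.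

Theorems~\ref{thm:A} and~\ref{thm:B} are not affected by renaming letters. We may therefore assume that $m_1<m_2<\dots<m_n$. We speak of \emph{level} $i$ when we mean the power at the end of $Wi$; letters and levels carry the same indices. In Example~\ref{ex:small} the numbering is already right: $(m_1,m_2,m_3)=(1,2,3)$ and $v_1=(1,0,0)$, $v_2=(1,1,0)$, $v_3=(1,1,1)$. Note that
\begin{equation}\label{eq:length}
|W|\ge km_n-1 .
\end{equation}

For $1\le\tau\le|W|+1$ let $F_a(\tau)$ be the number of $a$'s among the last $\tau-1$ letters of $W$. This is nondecreasing in $\tau$. The last $j$ blocks of the power at level $i$ consist of the last $jm_i-1$ letters of $W$ and the letter $i$, so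
\begin{equation}\label{eq:F}
F_a(jm_i)=jv_i(a)-\delta_{ai}\qquad(1\le j\le k),
\end{equation}
where $\delta$ is the Kronecker symbol. Everything below follows from \eqref{eq:F} and the monotonicity of the functions $F_a$.

\begin{lemma}[Comparisons]\label{lem:C}
Let $1\le j,j'\le k$ and let $i,i',a\in\mathcal A_n$.
\begin{enumerate}
\item[\textup{(C1)}] If $jm_i\le j'm_{i'}$, then $jv_i(a)-\delta_{ai}\le j'v_{i'}(a)-\delta_{ai'}$.
\item[\textup{(C2)}] $v_a(a)\ge1$; $v_i(a)<v_a(a)$ for $i<a$; and $v_i(a)\le v_{i'}(a)$ for $i<i'$.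
\item[\textup{(C3)}] If $i<i'$, $v_i(a)<v_{i'}(a)$ and $(k-1)m_{i'}\le km_i$, then $v_{i'}(a)\ge k+\delta_{ai}-\delta_{ai'}$.
\item[\textup{(C4)}] If $i<i'$, $a\notin\{i,i'\}$ and $v_i(a)=v_{i'}(a)>0$, then $(k-1)m_{i'}<km_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(C1) is \eqref{eq:F} together with monotonicity.

(C2) The last block at level $a$ ends in $a$, so $v_a(a)\ge1$. For $i<a$, (C1) with $j=j'=1$ gives $v_i(a)\le v_a(a)-1$. Now let $i<i'$. If $a\ne i$, then (C1) with $j=j'=1$ gives $v_i(a)\le v_{i'}(a)$. If $a=i$, then (C1) with $j=j'=k$ gives $kv_a(a)-1\le kv_{i'}(a)$, so $v_a(a)\le v_{i'}(a)$ by integrality.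

(C3) By (C1), $(k-1)v_{i'}(a)-\delta_{ai'}\le kv_i(a)-\delta_{ai}\le k\bigl(v_{i'}(a)-1\bigr)-\delta_{ai}$. Rearrange.

(C4) Let $p$ be the common value. If $km_i\le(k-1)m_{i'}$, then (C1) gives $kp\le(k-1)p$, which is false.
\end{proof}

(C3) is the reason why letters cost $k$. The next lemma exploits the terms $-\delta$ in \eqref{eq:F}: on the letters $a,a'$ themselves, two levels $a,a'$ cannot be exactly proportional with small multipliers.

\begin{lemma}[Exchange]\label{lem:exchange}
Let $a\ne a'$ be letters. There are no integers $\lambda,\lambda'\in[1,k]$ such that $\lambda v_a(x)=\lambda'v_{a'}(x)$ for both $x=a$ and $x=a'$.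
\end{lemma}

\begin{proof}
Suppose there are. Then
\begin{align*}
F_a(\lambda m_a)&=\lambda v_a(a)-1<\lambda'v_{a'}(a)=F_a(\lambda'm_{a'}),\\
F_{a'}(\lambda m_a)&=\lambda v_a(a')>\lambda'v_{a'}(a')-1=F_{a'}(\lambda'm_{a'}).
\end{align*}
By monotonicity the first line gives $\lambda m_a<\lambda'm_{a'}$ and the second gives $\lambda m_a>\lambda'm_{a'}$, a contradiction.
\end{proof}

\subsection{Deficits}

Put $c_a:=v_n(a)$. By (C2), $c_a\ge v_a(a)\ge1$, and $v_i(a)\le c_a$ for all $i$. The \emph{deficit} of $a$ is $k-c_a$. Call $a$ \emph{cheap} if $c_a\le k-1$, \emph{normal} if $c_a=k$, and \emph{abnormal} if $c_a\ne k$. Since $m_n=\sum_ac_a$, the total deficit is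
\[
\Delta:=\sum_a(k-c_a)=kn-m_n .
\]

\begin{proposition}\label{prop:main}
Let $k\ge4$ and $n\ge19k^5$, and let $W$ be a crucial word with letters numbered as above. If $\Delta\ge k+1$, then $\Delta=k+1$, and the multiset $(c_a)$ is as in \textup{(I)}, \textup{(II)} or \textup{(III)} of Theorem~\ref{thm:B} with $x_0=n$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B} from Proposition~\ref{prop:main}]
Suppose $|W|\le k^2(n-1)-k-1$. By \eqref{eq:length}, $km_n-1\le|W|$, so $m_n\le k(n-1)-1$, that is, $\Delta\ge k+1$. By the proposition $\Delta=k+1$, so $m_n=k(n-1)-1$ and $|W|\ge km_n-1=k^2(n-1)-k-1$. This is the lower bound in Theorem~\ref{thm:A}; (i) gives the upper bound.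

Now let $W$ be minimal. Then $|W|=k^2(n-1)-k-1$ by Theorem~\ref{thm:A}, so the argument just given applies to $W$ and shows that $|W|=km_n-1$. Hence the letter $a$ occurs $F_a(km_n)=kc_a-\delta_{an}$ times in $W$ by \eqref{eq:F}. With the list of multisets in the proposition this proves Theorem~\ref{thm:B}.
\end{proof}

\section{Three model cases}\label{sec:models}

The proof of Proposition~\ref{prop:main} combines three mechanisms, each of which is visible in a small case.

\medskip
\noindent\textbf{All lengths close.} Suppose $(k-1)m_n\le km_1$, with $n\ge2$. For $a\ge2$ we have $v_1(a)<v_a(a)\le c_a$, so (C3) for levels $1,n$ gives $c_a\ge k$ for $2\le a\le n-1$ and $c_n\ge k-1$. With $c_1\ge1$ this yields $\Delta\le(k-1)+1=k$.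

\medskip
\noindent\textbf{One very short level.} Suppose $km_1\le m_n$ and $(k-1)m_n\le km_2$, with $n\ge3$. By (C1), $c_1\ge kv_1(1)-1\ge k-1$. As before, (C3) for levels $2,n$ gives $c_a\ge k$ for $3\le a\le n-1$ and $c_n\ge k-1$. With $c_2\ge1$ we get $\Delta\le1+(k-1)+1=k+1$, and equality forces $c=(k-1,1,k,\dots,k,k-1)$. This is family (I). Example~\ref{ex:small} is an instance with $k=2$: there $c=(1,1,1)$.

\medskip
\noindent\textbf{One level of intermediate length, $k=4$.} Suppose there is a level $\mu$ with $2<\mu<n$,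
\[
3m_n\le4m_\mu\qquad\text{and}\qquad \tfrac12m_\mu<m_1<\tfrac23m_\mu .
\]
We claim that the deficits of the letters $1$ and $2$ add up to at most $5=k+1$. A letter that is not cheap has deficit at most $0$. Let $x\in\{1,2\}$ be cheap, so $c_x\le3$. If $v_\mu(x)<c_x$, then (C3) for levels $\mu,n$ would give $c_x\ge4$; so $v_\mu(x)=c_x$.

\emph{Letter $2$, if cheap.} Apply (C1) to $2m_\mu<4m_1$ and to $3m_1<2m_\mu$. This gives $2c_2\le4v_1(2)$ and $3v_1(2)\le2c_2$, that is,
\[
\tfrac12\le\frac{v_1(2)}{c_2}\le\tfrac23 .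
\]
No fraction with denominator at most $4$ lies strictly between $\frac12$ and $\frac23$. So either $c_2=2$ and $v_1(2)=1$, or $c_2=3$ and $v_1(2)=2$. The value $c_2=1$ is impossible, and the deficit of letter $2$ is at most $2$.

\emph{Letter $1$, if cheap.} Here level $1$ is the letter's own level, and the same comparisons contain a $-1$: with $q=v_1(1)$ they read $2c_1\le4q-1$ and $3q-1\le2c_1$. For $c_1=1$ the solution is $q=1$; for $c_1=2$ the first inequality needs $q\ge2$ and the second $q\le1$; for $c_1=3$ the solution is $q=2$. So $c_1\in\{1,3\}$, and the deficit of letter $1$ is at most $3$.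

The sum $3+2=5$ is reached only for $c_1=1$, $c_2=2$. These are the two small entries of family (II) for $k=4$ and $d=2$.

\medskip
In general we have to produce a level $\mu$ like the one above, find out which ratios $m_i/m_\mu$ can occur, and treat several intermediate and very short levels at the same time.

\section{All but boundedly many letters cost exactly $k$}\label{sec:bulk}

From here to the end of the paper we fix $k\ge4$, $n\ge19k^5$ and a crucial word $W$ with $\Delta\ge k+1$; the notation is that of Section~\ref{sec:levels}. ``Bounded'' means bounded in terms of $k$.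

\subsection{Chains}

A cheap letter forces a jump of the lengths by the factor $k/(k-1)$ around its own index. Only boundedly many such jumps fit between $m_n/k$ and $m_n$.

\begin{lemma}\label{lem:chain}
At most $2(k-1)^2$ letters $a\in[2,n-1]$ satisfy both
\begin{equation}\label{eq:jump}
(k-1)m_{a+1}>km_{a-1}\qquad\text{and}\qquad km_{a+1}>m_n .
\end{equation}
\end{lemma}

\begin{proof}
Let $a_1<\dots<a_q$ be such letters, with $q\ge1$, and put $l=\lfloor(q-1)/2\rfloor$. As $a_{j+2}-1\ge a_j+1$, we have $m_{a_{j+2}+1}>\frac k{k-1}m_{a_{j+2}-1}\ge\frac k{k-1}m_{a_j+1}$. Iterating $l$ times from $j=1$ and using Bernoulli's inequality,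
\[
m_n\ge m_{a_{2l+1}+1}\ge\Bigl(\frac k{k-1}\Bigr)^{l}m_{a_1+1}>\Bigl(1+\frac l{k-1}\Bigr)\frac{m_n}k .
\]
So $l<(k-1)^2$, that is, $l\le(k-1)^2-1$, and $q\le2l+2\le2(k-1)^2$.
\end{proof}

\begin{lemma}\label{lem:cheapcount}
There are at most $2k^2$ cheap letters and at most $3k^3$ abnormal letters, and $\sum_{a\text{ abnormal}}c_a\le4k^4$.
\end{lemma}

\begin{proof}
Let $a\in[2,n-1]$ be cheap. By (C2), $v_{a-1}(a)<v_a(a)\le v_{a+1}(a)\le k-1$, so (C3) for levels $a-1,a+1$ cannot apply, and $(k-1)m_{a+1}>km_{a-1}$. Also $km_{a+1}>m_n$, since $km_{a+1}\le m_n$ would force $a+1<n$ and give $k\le kv_{a+1}(a)\le c_a$ by (C1). By Lemma~\ref{lem:chain} there are at most $2(k-1)^2+2\le2k^2$ cheap letters, and their deficits, each at most $k-1$, add up to less than $2k^3$.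

As $\Delta>0$, the excesses satisfy $\sum_{c_a>k}(c_a-k)<2k^3$. So fewer than $2k^3$ letters have $c_a>k$, there are at most $2k^2+2k^3\le3k^3$ abnormal letters, and $\sum_{a\text{ abnormal}}c_a\le k\cdot3k^3+2k^3\le4k^4$.
\end{proof}

\subsection{Far levels}

Call level $i$ \emph{near} if $km_i\ge(k-1)m_n$, and \emph{far} otherwise. Level $n$ is near, so the far levels are $1,\dots,r$ for some $0\le r<n$.

\begin{lemma}\label{lem:far}
$r\le4k^3$.
\end{lemma}

\begin{proof}
Let $a$ be a normal letter with $2\le a\le r-1$.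

First, $(k-1)m_{a+1}>km_{a-1}$. Otherwise, since $v_{a-1}(a)<v_{a+1}(a)$, (C3) for levels $a-1,a+1$ gives $v_{a+1}(a)\ge k$, so $v_{a+1}(a)=k=v_n(a)$. Then (C4) for levels $a+1,n$ gives $(k-1)m_n<km_{a+1}$, although level $a+1\le r$ is far.

By Lemma~\ref{lem:chain}, at most $2(k-1)^2$ of these letters satisfy $km_{a+1}>m_n$.

At most two satisfy $km_{a+1}\le m_n$. Suppose $a_1<a_2<a_3$ did. For $i\in\{a_1+1,a_3+1\}$, (C1) gives $kv_i(a_1)\le c_{a_1}=k$, while $v_i(a_1)\ge v_{a_1}(a_1)\ge1$; so $v_i(a_1)=1$ for both $i$. By (C4), $(k-1)m_{a_3+1}<km_{a_1+1}\le km_{a_3-1}$, contrary to the first step for $a_3$.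

Counting also the letters $1$ and $r$ and the abnormal letters, $r\le2+3k^3+2(k-1)^2+2\le4k^3$.
\end{proof}

\subsection{The bulk and the ruler}

Let $B$ be the set of normal letters $b$ with $r+2\le b\le n-1$. By Lemmas~\ref{lem:cheapcount} and~\ref{lem:far},
\[
|B|\ge(n-2-r)-3k^3\ge n-8k^3\ge18k^5,
\]
where the last step uses $n\ge19k^5$ and $8\le k^2$. This is the only place where the size of $n$ enters. The letters outside $B$ are abnormal or are normal letters in $[1,r+1]\cup\{n\}$, so $\sum_{a\notin B}c_a\le4k^4+k(r+2)\le9k^4$. Hence for every level $i$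
\begin{equation}\label{eq:mi}
m_i=\sum_{b\in B}v_i(b)+e_i,\qquad 0\le e_i\le9k^4 .
\end{equation}

\begin{lemma}\label{lem:bulk}
Let $b\in B$. Then $v_i(b)=k$ for $i\ge b$; $v_i(b)=k-1$ for near $i<b$; and $v_i(b)\le k-1$ for all $i<b$.
\end{lemma}

\begin{proof}
Let $i<b$ be near. (C1) with $(k-1)m_n\le km_i$ gives $(k-1)k\le kv_i(b)$, so $v_i(b)\ge k-1$. Also $v_i(b)<v_b(b)\le c_b=k$. So $v_i(b)=k-1$. Level $b-1\ge r+1$ is near, hence $v_b(b)>v_{b-1}(b)=k-1$, and $v_b(b)=k$. The rest follows from (C2) and $v_i(b)\le c_b=k$.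
\end{proof}

Thus $m_n$ is about $k|B|$ and $m_{r+1}$ is about $(k-1)|B|$. We shall compare shorter levels with a level halfway between. Level $n$ would not do: if all bulk letters have count $P$ at level $i$, then $km_i$ and $Pm_n$ are both about $kP|B|$, and one cannot tell which is larger. Let $\mu$ be the $\lfloor|B|/2\rfloor$-th smallest element of $B$. It satisfies $r+2\le\mu\le n-1$, level $\mu$ is near, and by Lemma~\ref{lem:bulk}
\begin{equation}\label{eq:mmu}
m_\mu=(k-1)|B|+\lfloor|B|/2\rfloor+e_\mu .
\end{equation}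

\section{Farey neighbors and the possible lengths}\label{sec:farey}

Let $\mathcal F_k$ be the set of fractions in $[0,1]$ with denominator at most $k$. We recall a standard fact about it.

\begin{lemma}\label{lem:farey}
Let $\frac ab<\frac{a'}{b'}$ be consecutive elements of $\mathcal F_k$, in lowest terms. Then $ba'-ab'=1$ and $b+b'\ge k+1$.
\end{lemma}

\begin{proof}
The fraction $\frac{a+a'}{b+b'}$ lies strictly between the two, so $b+b'>k$. As $\gcd(a,b)=1$, there are integers $x,y$ with $bx-ay=1$ and $k-b<y\le k$; here $y\ge1$. Then $\frac xy=\frac ab+\frac1{by}>\frac ab$. As $a\le b-1$, also $bx=1+ay\le1+(b-1)y\le by$. So $\frac xy\in\mathcal F_k$, hence $\frac xy\ge\frac{a'}{b'}$. If $\frac xy>\frac{a'}{b'}$, then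
\[
\frac1{by}=\Bigl(\frac xy-\frac{a'}{b'}\Bigr)+\Bigl(\frac{a'}{b'}-\frac ab\Bigr)\ge\frac1{b'y}+\frac1{bb'}=\frac{b+y}{bb'y}>\frac k{bb'y}\ge\frac1{by},
\]
a contradiction. So $\frac xy=\frac{a'}{b'}$. Both are in lowest terms (the first because $bx-ay=1$), so $x=a'$ and $y=b'$.
\end{proof}

\subsection{The count $P_i$}

Call level $i$ \emph{low} if $km_i<m_n$. Low levels are far; let them be $1,\dots,t$, so $t\le r$.

\begin{lemma}\label{lem:P}
Let $t<i\le r$. Then $v_i(b)$ has the same value $P_i$ for all $b\in B$, namely $P_i=\lceil(k-1)m_i/m_n\rceil$. We have $1\le P_i\le k-1$, and $P_i$ is nondecreasing in $i$.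
\end{lemma}

\begin{proof}
Let $b\in B$ and $p=v_i(b)$. As $b>r\ge i$, Lemma~\ref{lem:bulk} gives $p\le k-1$. From $m_n\le km_i$ we get $k\le kp$, so $p\ge1$. If $pm_n\le(k-1)m_i$, then (C1) gives $pk\le(k-1)p$, which is false; so $(k-1)m_i<pm_n$. If $p\ge2$ and $(k-1)m_i\le(p-1)m_n$, then $(k-1)p\le(p-1)k$, that is, $p\ge k$, which is false; so $(p-1)m_n<(k-1)m_i$, and this is trivial for $p=1$. Hence $p=\lceil(k-1)m_i/m_n\rceil$, which does not depend on $b$ and is nondecreasing in $i$.
\end{proof}

Not every value of $P_i$ is possible. For instance, let $k=5$ and suppose $P_i=3$. Take $b<\mu<b'$ in $B$, so that $v_\mu(b)=5$ and $v_\mu(b')=4$. If $3m_i\ge2m_\mu$, then letter $b$ gives $3\cdot3\ge2\cdot5$; if $3m_i\le2m_\mu$, then letter $b'$ gives $3\cdot3\le2\cdot4$. Both are false. The obstruction is the fraction $\frac23$, which lies between $\frac35$ and $\frac34$. The general argument is the same.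

\begin{lemma}\label{lem:gap}
Let $t<i\le r$. No element of $\mathcal F_k$ lies strictly between $P_i/k$ and $P_i/(k-1)$. Consequently $P_i\mid k$ or $P_i\mid k-1$.
\end{lemma}

\begin{proof}
Since $0<P_i/k$ and $P_i/(k-1)\le1$, such an element would be $j'/j$ with $1\le j'<j\le k$. Take $b<\mu<b'$ in $B$; then $v_\mu(b)=k$, $v_\mu(b')=k-1$, and $v_i(b)=v_i(b')=P_i$. If $jm_i\ge j'm_\mu$, letter $b$ gives $jP_i\ge j'k$, so $j'/j\le P_i/k$. If $jm_i\le j'm_\mu$, letter $b'$ gives $jP_i\le j'(k-1)$, so $j'/j\ge P_i/(k-1)$. Either way $j'/j$ is not strictly between.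

So $P_i/k$ and $P_i/(k-1)$ are consecutive in $\mathcal F_k$. Put $g=\gcd(P_i,k)$ and $h=\gcd(P_i,k-1)$. The reduced denominators are $k/g$ and $(k-1)/h$, and Lemma~\ref{lem:farey} gives
\[
1=\frac kg\cdot\frac{P_i}h-\frac{P_i}g\cdot\frac{k-1}h=\frac{P_i}{gh},\qquad \frac kg+\frac{k-1}h\ge k+1 .
\]
If $g,h\ge2$, the sum on the right is less than $k$, a contradiction. So $g=1$ and $P_i=h\mid k-1$, or $h=1$ and $P_i=g\mid k$.
\end{proof}

\subsection{Low, middle and high levels}

By monotonicity of $P_i$, the levels $t<i\le r$ with $P_i\le k-2$ are $t+1,\dots,s$ for some $s$ with $t\le s\le r$. Call them \emph{middle} levels, and call the levels $i\ge s+1$ \emph{high}. Note that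
\begin{equation}\label{eq:smu}
s+2\le r+2\le\mu\le n-1 .
\end{equation}
A middle level has $P_i\le k/2$ by Lemma~\ref{lem:gap}, and it is of exactly one of three types. We list the types with the lowest terms of the two Farey neighbors $\frac{P_i}k$ and $\frac{P_i}{k-1}$.
\begin{itemize}
\item \emph{Type A}: $P_i\mid k$, $P_i\ge2$. Put $d_i=k/P_i$, so $2\le d_i\le k/2$ and $d_i\mid k$. Then $\frac{P_i}k=\frac1{d_i}$, and $\frac{P_i}{k-1}$ is in lowest terms.
\item \emph{Type B}: $P_i\mid k-1$, $P_i\ge2$. Put $d_i=(k-1)/P_i$, so $d_i\ge2$ and $d_i\mid k-1$. Then $\frac{P_i}k$ is in lowest terms, and $\frac{P_i}{k-1}=\frac1{d_i}$.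
\item \emph{Unit type}: $P_i=1$. The neighbors are $\frac1k$ and $\frac1{k-1}$.
\end{itemize}
The type of a middle level $a$ is also called the type of the letter $a$. For high $i$ we have $v_i(b)\ge k-1$ for all $b\in B$: either $i\le r$ and $P_i=k-1$, or $i$ is near and Lemma~\ref{lem:bulk} applies. See Figure~\ref{fig:levels}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=1cm]
\draw[->] (0,0)--(6.7,0) node[right] {$m_i$};
\foreach \x/\l in {0/{$0$},1/{$|B|$},2/{$2|B|$},3/{$3|B|$},4/{$4|B|$},5/{$5|B|$},6/{$6|B|$}}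
 {\draw (\x,0.08)--(\x,-0.08) node[below] {\small\l};}
\draw[very thick] (0.05,0.25)--(1.0,0.25);
\node[above] at (0.5,0.25) {\small low};
\foreach \x in {1,2,3} {\draw[very thick] (\x,0.45)--(\x+0.12,0.45);}
\node[above] at (2.1,0.55) {\small middle};
\draw[very thick] (5,0.25)--(6.08,0.25);
\node[above] at (5.5,0.25) {\small high};
\fill (5.5,0) circle (2pt);
\node[below] at (5.5,-0.08) {\small$m_\mu$};
\node at (4,0.35) {\small none};
\end{tikzpicture}
\caption{Where block lengths can lie (schematic, $k=6$), in units of the number $|B|$ of bulk letters. A middle level has length $P|B|$, up to a small nonnegative error, with $P\in\{1,2,3\}$; the value $P=4$ divides neither $6$ nor $5$ and does not occur. High levels have length at least $5|B|$, and the reference level $\mu$ sits near $5\frac12|B|$. Low levels have $km_i<m_n$, where $m_n$ is about $6|B|$.}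
\label{fig:levels}
\end{figure}

The next lemma records the comparisons with level $\mu$ that are used from now on.

\begin{lemma}\label{lem:ruler}
\begin{enumerate}
\item[\textup{(a)}] If $i$ is high, then $(k-1)m_\mu\le km_i$.
\item[\textup{(b)}] Let $i$ be a level and $1\le P\le k-1$ an integer such that $v_i(b)=P$ for all $b\in B$. Then $Pm_\mu<km_i$ and $(k-1)m_i<Pm_\mu$. In particular this holds for every middle level $i$ with $P=P_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use \eqref{eq:mi}, \eqref{eq:mmu} and $|B|\ge18k^5$. In particular $m_\mu\le(k-\frac12)|B|+9k^4$.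

(a) Here $m_i\ge(k-1)|B|$, so $km_i-(k-1)m_\mu\ge(k-1)(\frac12|B|-9k^4)\ge0$.

(b) Here $m_i=P|B|+e_i$. Hence $km_i-Pm_\mu\ge P(\frac12|B|-9k^4)>0$, and $Pm_\mu-(k-1)m_i\ge\lfloor|B|/2\rfloor-9k^4(k-1)\ge9k^5-9k^4(k-1)>0$.
\end{proof}

\section{Rigidity of cheap letters}\label{sec:rigid}

\subsection{Where cheap letters can be}

\begin{lemma}\label{lem:expensive}
$c_a\ge k$ for $s+2\le a\le n-1$, and $c_n\ge k-1$.
\end{lemma}

\begin{proof}
If $s+2\le a<\mu$, then $v_{s+1}(a)<v_a(a)\le v_\mu(a)$, and by Lemma~\ref{lem:ruler}(a) we may apply (C3) to levels $s+1,\mu$; this gives $c_a\ge v_\mu(a)\ge k$. If $a=\mu$, then $c_a=k$ because $\mu\in B$. If $a>\mu$, then $v_\mu(a)<v_a(a)\le c_a$ and $(k-1)m_n\le km_\mu$ because $\mu$ is near; (C3) for levels $\mu,n$ gives $c_a\ge k-\delta_{an}$.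
\end{proof}

So a cheap letter is $n$ or is at most $s+1$. The counts of the latter are constant from level $s+1$ on.

\begin{lemma}\label{lem:const}
If $a\le s+1$ is cheap, then $v_i(a)=c_a$ for all $i\ge s+1$. In particular $v_\mu(a)=c_a$.
\end{lemma}

\begin{proof}
Note $a\le s+1<\mu<n$ by \eqref{eq:smu}. If $v_\mu(a)<c_a$, then (C3) for levels $\mu,n$ gives $c_a\ge k$. If $v_{s+1}(a)<v_\mu(a)$, then Lemma~\ref{lem:ruler}(a) and (C3) for levels $s+1,\mu$ give $v_\mu(a)\ge k$. Both contradict $v_\mu(a)\le c_a\le k-1$. So $v_{s+1}(a)=c_a$, and (C2) finishes the proof.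
\end{proof}

\subsection{Counts at middle levels}

\begin{lemma}\label{lem:ratio}
Let $i$ be middle, $a\notin\{i,\mu\}$ and $e=v_\mu(a)\ge1$. Then
\[
\frac{P_i}k\le\frac{v_i(a)}e\le\frac{P_i}{k-1} ,
\]
and if $e\le k$, one of the two is an equality.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ruler}(b) and (C1), $P_ie\le kv_i(a)$ and $(k-1)v_i(a)\le P_ie$. If $e\le k$, then $v_i(a)/e\in\mathcal F_k$, and Lemma~\ref{lem:gap} applies.
\end{proof}

\begin{lemma}[Other levels]\label{lem:other}
Let $a\in(t,s+1]$ be cheap, $c=c_a$, and let $i\ne a$ be middle.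
\begin{itemize}
\item If $i$ is of type A and $c<k-1$, then $d_i\mid c$ and $v_i(a)=c/d_i$.
\item If $i$ is of type A and $c=k-1$, then $v_i(a)=P_i$.
\item If $i$ is of type B, then $d_i\mid c$ and $v_i(a)=c/d_i=cP_i/(k-1)$.
\item If $i$ is of unit type, then $c=k-1$ and $v_i(a)=1$.
\end{itemize}
In particular, if $c=k-1$, then $v_i(a)=P_i$ in every case.
\end{lemma}

\begin{proof}
By \eqref{eq:smu} and Lemma~\ref{lem:const}, $a\ne\mu$ and $v_\mu(a)=c\le k-1$. So $v_i(a)/c$ is one of the two Farey neighbors by Lemma~\ref{lem:ratio}, and its reduced denominator divides $c$. \emph{Type A}: the denominators are $d_i$ and $k-1$. If $c<k-1$, then $k-1\nmid c$, so $v_i(a)/c=1/d_i$. If $c=k-1$, then $d_i\nmid c$, since $d_i\ge2$ divides $k$; so $v_i(a)/c=P_i/(k-1)$. \emph{Type B}: the denominators are $k$ and $d_i$, and $k\nmid c$. \emph{Unit}: the denominators are $k$ and $k-1$, and only $k-1$ can divide $c$, which forces $c=k-1$.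
\end{proof}

At the letter's own level there is a $-1$ in the comparisons, and one further solution appears, as for letter $1$ in the $k=4$ model.

\begin{lemma}[Own level]\label{lem:own}
Let $a\in(t,s]$ be cheap, and put $c=c_a$, $P=P_a$, $q=v_a(a)$. Then exactly one of the following holds.
\begin{itemize}
\item \emph{(proportional)} $q/c=P/(k-1)$. If $a$ is of type A or unit, then $c=k-1$ and $q=P$. If $a$ is of type B, then $d_a\mid c$ and $q=c/d_a$.
\item \emph{(shifted)} $(k-1)q=Pc+1$. Either $a$ is of type A, $c=k-1-d_a$ and $q=P-1$; or $a$ is of unit type, $c=k-2$ and $q=1$.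
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:const}, $v_\mu(a)=c$. Since $a<\mu$, Lemma~\ref{lem:ruler}(b) and (C1) give $Pc\le kq-1$ and $(k-1)q-1\le Pc$.

Suppose $(k-1)q\le Pc$. Then $\frac Pk<\frac qc\le\frac P{k-1}$ and $\frac qc\in\mathcal F_k$, so $\frac qc=\frac P{k-1}$ by Lemma~\ref{lem:gap}. If $a$ is of type A or unit, the reduced denominator is $k-1$, so $c=k-1$ and $q=P$. If $a$ is of type B, it is $d_a$, so $d_a\mid c$ and $q=c/d_a$.

Otherwise $(k-1)q=Pc+1$. Then $\gcd(P,k-1)=1$, so $a$ is not of type B, and $P\mid k$. Multiply $Pc\equiv-1\pmod{k-1}$ by $k/P$ and use $k\equiv1$ to get $c+k/P\equiv0\pmod{k-1}$, where $1\le c\le k-1$. If $a$ is of type A, then $k/P=d_a$ and $0<c+d_a\le k-1+\frac k2<2(k-1)$. So $c=k-1-d_a$, and $(k-1)q=P(k-1)-k+1$ gives $q=P-1$. If $P=1$, then $c\equiv-1$, so $c=k-2$ and $q=1$.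
\end{proof}

\begin{lemma}\label{lem:repeat}
If $t<i<a\le s$ and $P_i=P_a$, then $a$ is not cheap.
\end{lemma}

\begin{proof}
Suppose it is. If $a$ is proportional, then Lemmas~\ref{lem:other} and~\ref{lem:own} give $v_i(a)=v_a(a)$: both are $P_a$ for type A or unit, and both are $c_a/d_a$ for type B. This contradicts (C2). If $a$ is shifted of type A, then $c_a=k-1-d_a<k-1$, and Lemma~\ref{lem:other} requires $d_a=d_i\mid k-1-d_a$. As $d_a\mid k$, this gives $d_a\mid1$, which is false. If $a$ is shifted of unit type, then Lemma~\ref{lem:other} requires $c_a=k-1$, but $c_a=k-2$.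
\end{proof}

\subsection{Two uniqueness statements}

\begin{lemma}\label{lem:unique}
\begin{enumerate}
\item[\textup{(a)}] At most one letter $a\in(t,s+1]$ has $c_a=k-1$.
\item[\textup{(b)}] At most one letter of $S:=\{a\in(t,s]:a\text{ is of type B}\}\cup\{s+1\}$ is cheap.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $P_{s+1}:=k-1$ (this agrees with the earlier meaning if $s+1\le r$). Let $a<a'$ be two letters as in (a), or two cheap letters of $S$. We claim that
\[
v_i(x)=\frac{c_xP_i}{k-1}\qquad\text{for all }x,i\in\{a,a'\} .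
\]
For $i=s+1$ this is Lemma~\ref{lem:const}. Let $i\le s$. If $x\ne i$, it is Lemma~\ref{lem:other}: in (a) because $c_x=k-1$, in (b) because $i$ is of type B. If $x=i$, it is Lemma~\ref{lem:own}, since $x$ is proportional: a shifted letter has $c_x\le k-2$ and is not of type B. This proves the claim. It gives $P_{a'}v_a(x)=P_av_{a'}(x)$ for $x\in\{a,a'\}$, which contradicts Lemma~\ref{lem:exchange}.
\end{proof}

\section{The deficit above the low letters}\label{sec:count}

Put
\[
\Delta':=\sum_{\substack{a\in(t,s+1]\\ a\text{ cheap}}}(k-c_a)+\max(0,k-c_n),\qquad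
\eta:=\sum_{\substack{a>t\\ c_a>k}}(c_a-k)\ge0 .
\]
Since $s+1<n$, Lemma~\ref{lem:expensive} gives
\begin{equation}\label{eq:split}
\Delta=\Delta'-\eta+\sum_{a\le t}(k-c_a) .
\end{equation}

We now bound $\Delta'$ when there are middle levels. A proportional letter of type A or unit has deficit only $1$, and by Lemma~\ref{lem:unique} there is at most one such letter, and at most one cheap letter in $S$. So the sum can become large only through shifted letters of type A together with the letter $s+1$, and here the divisibility conditions of Lemma~\ref{lem:other} leave few possibilities.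

\begin{proposition}\label{prop:count}
Suppose $s>t$. Then $\Delta'\le k$ unless $c_n\ge k$, all middle levels are of type A, and one of the following holds.
\begin{enumerate}
\item[\textup{(E1)}] $s=t+1$, $c_{t+1}=k-1-d$ and $c_{t+2}=d$ with $d=d_{t+1}$; here $\Delta'=k+1$.
\item[\textup{(E2)}] $6\mid k$, $k\ge12$, $s=t+2$ and $(c_{t+1},c_{t+2},c_{t+3})=(k-4,k-3,6)$; here $\Delta'=k+1$.
\item[\textup{(E3)}] $k=6$, $s=t+2$, $(c_{t+1},c_{t+2})=(2,3)$ and $c_{t+3}\ge6$; here $\Delta'=7=k+1$.
\item[\textup{(E4)}] $k=6$, $s=t+2$, $(P_{t+1},P_{t+2})=(2,3)$, $(c_{t+1},c_{t+2},c_{t+3})=(2,3,5)$, and the letters $t+1,t+2$ are shifted; here $\Delta'=8$.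
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:expensive}, $c_n\ge k-1$.

\medskip
\noindent\textbf{Case $c_n=k-1$.} (C1) with $(k-1)m_n\le km_\mu$ gives $kv_\mu(n)\ge(k-1)^2-1=k(k-2)$, and $v_\mu(n)<v_n(n)=k-1$. So $v_\mu(n)=k-2$. By Lemma~\ref{lem:ratio}, for each middle $i$ the ratio $v_i(n)/(k-2)$ is $P_i/k$ or $P_i/(k-1)$, and the reduced denominator of the one that occurs divides $k-2$. For a unit level the denominators are $k$ and $k-1$, which is impossible. For type B they are $k$ and $d_i$, and $d_i\ge2$ divides $k-1$, so this is impossible too. For type A they are $d_i$ and $k-1$, so $d_i\mid k-2$; with $d_i\mid k$ this gives $d_i=2$. Thus every middle level has $d_i=2$, $P_i=k/2$ and $v_i(n)=(k-2)/2$. By Lemma~\ref{lem:repeat}, among $(t,s]$ only $t+1$ can be cheap.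

If $t+1$ is cheap, it is not shifted. Indeed $F_n(4m_{t+1})=2k-4<2k-3=F_n(2m_n)$ gives $4m_{t+1}<2m_n$ (here $4\le k$ is used). A shifted letter would have $c_{t+1}=k-3$ and $v_{t+1}(t+1)=(k-2)/2$, so that $F_{t+1}(4m_{t+1})=2k-5>2k-6=F_{t+1}(2m_n)$, which gives the opposite inequality. So $t+1$ is proportional and has deficit $1$. If $s+1$ is cheap, then by Lemma~\ref{lem:other} (with $i=t+1$) $c_{s+1}=k-1$ or $2\mid c_{s+1}$, so $c_{s+1}\ge2$. Adding the deficit $1$ of the letter $n$, we get $\Delta'\le1+(k-2)+1=k$.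

\medskip
From now on $c_n\ge k$, so only cheap letters in $(t,s+1]$ contribute to $\Delta'$.

\medskip
\noindent\textbf{Case: some middle level $u$ is of unit type.} By Lemma~\ref{lem:other} every cheap letter of $(t,s+1]$ other than $u$ has $c=k-1$; by Lemma~\ref{lem:own} the letter $u$, if cheap, has $c_u\in\{k-1,k-2\}$. With Lemma~\ref{lem:unique}(a), $\Delta'\le1+2<k$.

\medskip
\noindent\textbf{Case: no unit level, but some middle level $i$ of type B.} No letter $a\in(t,s]$ is cheap and shifted. Otherwise $a$ is of type A and $c_a=k-1-d_a$, and Lemma~\ref{lem:other} gives $d_i\mid k-1-d_a$. As $d_i\mid k-1$, it follows that $d_i\mid d_a\mid k$ and $d_i\mid\gcd(k-1,k)=1$, which is false. So a cheap letter in $(t,s+1]$ either is a proportional letter of type A, with $c=k-1$, or lies in $S$. There is at most one of each sort by Lemma~\ref{lem:unique}. A cheap letter $a$ of $S$ has $c_a\ge2$: either $a\le s$ and $d_a\mid c_a$ by Lemma~\ref{lem:own}, or $a=s+1$ and $d_i\mid c_a$ by Lemma~\ref{lem:other}. So $\Delta'\le1+(k-2)=k-1$.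

\medskip
\noindent\textbf{Case: all middle levels are of type A.} Let $T$ be the set of cheap shifted letters in $(t,s]$. For $a\in T$ we have $c_a=k-1-d_a<k-1$, with deficit $1+d_a$, and for every middle $i\ne a$ Lemma~\ref{lem:other} gives $d_i\mid k-1-d_a$. Since $d_i\mid k$,
\begin{equation}\label{eq:divides}
d_i\mid d_a+1\qquad(a\in T,\ i\ne a\text{ middle}) .
\end{equation}
In particular $d_i$ is coprime to $d_a$, and $d_i\ne d_a$. The other cheap letters in $(t,s]$ are proportional, with $c=k-1$. By Lemma~\ref{lem:unique}(a), at most one letter of $(t,s+1]$ has $c=k-1$. If $c_{s+1}<k-1$, then by Lemma~\ref{lem:other} $c_{s+1}$ is divisible by $L:=\operatorname{lcm}(d_{t+1},\dots,d_s)\ge2$.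

\smallskip
\emph{$T=\emptyset$.} Then $\Delta'\le1+(k-2)=k-1$.

\smallskip
\emph{$T=\{a\}$, and $s+1$ is not cheap or $c_{s+1}=k-1$.} Then $\Delta'\le(1+d_a)+1\le\frac k2+2\le k$, where $k\ge4$ is used.

\smallskip
\emph{$T=\{a\}$, $c_{s+1}<k-1$, $s\ge t+2$.} Some other $d_i\ge2$ is coprime to $d_a$, so $c_{s+1}\ge L\ge2d_a$, and $\Delta'\le(1+d_a)+(k-2d_a)+1=k+2-d_a\le k$.

\smallskip
\emph{$T=\{a\}$, $c_{s+1}<k-1$, $s=t+1$.} Then $a=t+1$, $d_a\mid c_{s+1}$, and $\Delta'=(1+d_a)+(k-c_{s+1})\le k+1$, with equality iff $c_{s+1}=d_a$. Equality is (E1).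

\smallskip
\emph{$|T|\ge2$.} Let two elements of $T$ have values $d<d'$. By \eqref{eq:divides}, $d'\mid d+1$, so $d'=d+1$; and $d\mid d'+1=d+2$, so $d=2$ and $d'=3$. The values $d_a$ $(a\in T)$ are distinct, so $|T|=2$; and $6\mid k$. For any further middle level $i$, $d_i$ would divide both $3$ and $4$; so $s=t+2$. As $P_i=k/d_i$ is nondecreasing, $d_{t+1}=3$ and $d_{t+2}=2$, hence $c_{t+1}=k-4$ and $c_{t+2}=k-3$, with deficits $4$ and $3$. The letter $s+1=t+3$ is not cheap, or has $c=k-1$, or has $c<k-1$ and $6\mid c$. If $k\ge12$, then $\Delta'\le7+(k-6)=k+1$, with equality iff $c_{t+3}=6$; equality is (E2). If $k=6$, the third possibility cannot occur, and the first two are (E3) and (E4); here $P_{t+1}=\frac63=2$ and $P_{t+2}=\frac62=3$.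
\end{proof}

\section{Low levels and conclusion}\label{sec:end}

We now prove Proposition~\ref{prop:main}. If $t\ge1$, then $km_t<m_n$, and (C1) gives
\begin{equation}\label{eq:low}
c_a\ge kv_t(a)\ge k\quad(a<t),\qquad c_t\ge kv_t(t)-1\ge k-1 ,
\end{equation}
since $v_t(a)\ge v_a(a)\ge1$ for $a\le t$. We distinguish cases according to which of the low and middle ranges are empty.

\subsection{No low and no middle levels: $t=s=0$}
By Lemma~\ref{lem:expensive} only $1$ and $n$ can be cheap, and $\Delta\le(k-1)+1=k$, contrary to $\Delta\ge k+1$. (Compare the first model.)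

\subsection{Low levels only: $s=t\ge1$}
By \eqref{eq:low} and Lemma~\ref{lem:expensive}, only $t,t+1,n$ can be cheap, with deficits at most $1,k-1,1$. So $\Delta\le k+1$, hence $\Delta=k+1$. This forces $c_t=c_n=k-1$, $c_{t+1}=1$ and $c_a=k$ for all other $a$, which is family (I) with $x_0=n$. (Compare the second model.)

\subsection{Low and middle levels: $s>t\ge1$}
We show that low and middle levels cannot both be present. The argument depends on the gap between levels $t$ and $t+1$.

\emph{Suppose $km_t\le m_{t+1}$.} Then (C1) gives $v_{t+1}(t)\ge kv_t(t)-1\ge k-1$. Since $P_{t+1}\le k/2$, \eqref{eq:mi} gives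
\[
3m_{t+1}\le\tfrac{3k}2|B|+27k^4\le2k|B|\le2m_n ,
\]
because $\frac k2|B|\ge9k^6\ge27k^4$ and $v_n(b)=k$ for $b\in B$. So by (C1) $3(k-1)\le3v_{t+1}(t)\le2c_t$, and $c_t\ge\frac32(k-1)>k$, where $k\ge4$ is used. By \eqref{eq:split} and \eqref{eq:low}, $\Delta\le\Delta'-(c_t-k)$. Outside (E4) we have $\Delta'\le k+1$ by Proposition~\ref{prop:count}, so $\Delta\le(k+1)-1=k$. In (E4), $k=6$ and $c_t\ge\frac{15}2$, so $c_t\ge8$ and $\Delta\le8-2=6=k$. Both contradict $\Delta\ge k+1$.

\emph{Suppose $km_t>m_{t+1}$.} For $b\in B$, (C1) gives $kv_t(b)\ge v_{t+1}(b)=P_{t+1}\ge1$, and $km_t<m_n$ gives $kv_t(b)\le c_b=k$. So $v_t(b)=1$ for all $b\in B$, and Lemma~\ref{lem:ruler}(b) with $P=1$ gives $m_\mu<km_t$ and $(k-1)m_t<m_\mu$. Let $a\in(t,s+1]$ be cheap. Then $a\notin\{t,\mu\}$ and $v_\mu(a)=c_a$ by Lemma~\ref{lem:const}, so (C1) gives $c_a\le kv_t(a)$ and $(k-1)v_t(a)\le c_a\le k-1$. The first shows $v_t(a)\ge1$, and then the second shows $v_t(a)=1$ and $c_a=k-1$. By Lemma~\ref{lem:unique}(a) there is at most one such letter. The only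 other letters that can be cheap are $t$ and $n$, with $c_t,c_n\ge k-1$. So $\Delta\le3<k+1$, a contradiction.

\subsection{Middle levels only: $t=0$, $s\ge1$, outside (E4)}
Here $\Delta=\Delta'-\eta$ by \eqref{eq:split}. Proposition~\ref{prop:count} gives $\Delta\le\Delta'\le k+1$. So $\Delta=\Delta'=k+1$ and $\eta=0$, and we are in (E1), (E2) or (E3). In these cases $c_n\ge k$, and since $\eta=0$ every letter that is not cheap has $c_a=k$; in particular $c_n=k$.
\begin{itemize}
\item (E1): $c=(k-1-d,\,d,\,k,\dots,k)$ with $d\mid k$ and $2\le d\le k/2$. This is family (II).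
\item (E2): $c=(k-4,\,k-3,\,6,\,k,\dots,k)$ with $6\mid k$ and $k\ge12$. This is family (III).
\item (E3): $k=6$ and $c=(2,3,6,\dots,6)$. This is family (II) with $d=2$.
\end{itemize}

\subsection{Middle levels only: $t=0$ and (E4)}
It remains to exclude (E4). The idea is to compare the lengths $5m_1$ and $2m_3$ by adding up the counts of all letters, and to contradict the result at the letter $3$. We have $k=6$, $s=2$, $P_1=2$, $P_2=3$, $(c_1,c_2,c_3)=(2,3,5)$ and $c_n\ge6$, and $8-\eta=\Delta\ge7$. So $\eta\le1$, and with Lemma~\ref{lem:expensive} $c_a\in\{6,7\}$ for all $a\ge4$. Level $3=s+1$ is high, and $\mu\ge4$ by \eqref{eq:smu}.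

We claim that $5m_1\le2m_3$. To prove it we estimate $5v_1(a)-2v_3(a)$ for each letter $a$. By Lemma~\ref{lem:const}, $v_3(a)=c_a$ for $a\le3$.
\begin{itemize}
\item $a=1$: the letter is shifted, so $v_1(1)=P_1-1=1$; and $v_3(1)=2$. The difference is $5-4=1$.
\item $a=2$: $d_1=3$ and $c_2=3$, so $v_1(2)=1$ by Lemma~\ref{lem:other}; and $v_3(2)=3$. The difference is $5-6=-1$.
\item $a=3$: $c_3=5=k-1$, so $v_1(3)=P_1=2$ by Lemma~\ref{lem:other}; and $v_3(3)=5$. The difference is $0$.
\item $a=\mu$: $v_1(\mu)=P_1=2$. As level $3$ is high and $3<\mu$, $v_3(\mu)\ge5$, and $v_3(\mu)\le5$ by Lemma~\ref{lem:bulk}. The difference is $0$.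
\item $a\ge4$, $a\ne\mu$: let $e=v_\mu(a)\le c_a\le7$. As $\mu$ is near, $5m_n\le6m_\mu$, and (C1) gives $29\le5c_a-\delta_{an}\le6e$; so $e\ge5$. By Lemma~\ref{lem:ratio}, $\frac e3\le v_1(a)\le\frac{2e}5$. For $e=7$ the interval $[\frac73,\frac{14}5]$ contains no integer. So $e\in\{5,6\}$, and in both cases $v_1(a)=2$. By Lemma~\ref{lem:ruler}(a), $5m_\mu\le6m_3$, so $25\le5e\le6v_3(a)$ and $v_3(a)\ge5$. The difference is at most $10-10=0$.
\end{itemize}
Summing over all letters, $5m_1-2m_3\le1-1=0$. Now (C1) for the letter $3$ gives $10=5v_1(3)\le2v_3(3)-1=9$, a contradiction. So (E4) does not occur with $t=0$.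

\medskip
This completes the proof of Proposition~\ref{prop:main}, and with it the proof of Theorems~\ref{thm:A} and~\ref{thm:B}.\qed

\begin{thebibliography}{1}
\bibitem{GHK}
Amy Glen, Bjarni V. Halld\'orsson, Sergey Kitaev, \emph{Crucial words for abelian powers}, arXiv:0812.4730 (2008).
\end{thebibliography}

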